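# Distance sets in even-dimensional spaces over finite fields: going below the exponent $\frac{d+1}{2}$

## A guess about parity, tested in dimensions two, three and four

Throughout, $q$ is an odd prime power, $\mathbb F_q$ is the field with $q$ elements, $x\cdot y=x_1y_1+\dots+x_dy_d$ on $\mathbb F_q^d$, and $\|x\|=x\cdot x=x_1^2+\dots+x_d^2$. For $E\subset\mathbb F_q^d$ and $x\in E$ put
$$\Delta_x(E)=\{\|x-y\|:y\in E\},\qquad \Delta(E)=\{\|x-y\|:x,y\in E\}.$$
The "distance" $\|x-y\|$ is an element of $\mathbb F_q$, and it can vanish for $x\ne y$. A nonzero vector $u$ with $\|u\|=0$ is called **isotropic**; for example $(1,2)\in\mathbb F_5^2$ has $\|(1,2)\|=1+4=0$, so the line $\{(a,2a):a\in\mathbb F_5\}$ has five points and the single distance $0$.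

How many points must $E$ have before it is forced to have a positive proportion of all $q$ possible distances? To fix what we mean, say that $s$ has **property $P_d$** if for every $c>0$ there is $C(c)>0$ such that, for all finite fields $\mathbb F_q$ of odd characteristic and all $E\subset\mathbb F_q^d$ with $|E|\ge cq^s$, one has $|\Delta(E)|\ge C(c)q$. If $s$ has property $P_d$, so does every larger number.

Three results frame the question. Iosevich and Rudnev: if $|E|>2q^{(d+1)/2}$, then $\Delta(E)=\mathbb F_q$. Hart, Iosevich, Koh and Rudnev: this exponent is essentially sharp for general fields when $d$ is odd. Chapman, Erdoğan, Hart, Iosevich and Koh: in the plane, $|E|\ge cq^{4/3}$ already gives $|\Delta(E)|\ge C(c)q$. In "Distances from points to planes" (arXiv:1711.04010, 2017), Birklbauer, Iosevich and Pham write: "We do not know if improvements of the $\frac{d+1}{2}$ exponent are possible in even dimensions $\ge 4$." So: for even $d\ge4$, is there some $s<\frac{d+1}2$ with property $P_d$?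

The answer one would first guess is *no*: the number $\frac{d+1}{2}$ comes out of a Fourier-type count that does not see the parity of $d$, it is sharp in dimension three, and the plane is perhaps just a small exception. Let us test this guess. To keep the formulas short, suppose in these tests that $-1=i^2$ for some $i\in\mathbb F_q$.

*Dimension three.* Let $q=p$ be prime, $A=\{0,1,\dots,\ell-1\}\subset \mathbb F_p$, and
$$E=\{(a,ia,b):a\in\mathbb F_p,\ b\in A\}.$$
The first two coordinates of a difference contribute $a^2+(ia)^2=0$, so $\Delta(E)=\{(b-b')^2:b,b'\in A\}$ has at most $\ell$ elements, while $|E|=p\ell$. With $\ell=\lceil p^{1-\kappa}\rceil$ we get $|E|\ge p^{2-\kappa}$ and only $o(p)$ distances. Here $\frac{d+1}2=2$, and the guess is confirmed.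

*Dimension two.* The line $\{(a,ia)\}$ has $q$ points and one distance. Here $\frac{d+1}{2}=\frac32$, and the planar theorem quoted above says that already $\frac43$ has property $P_2$. The guess is wrong in the plane.

*Dimension four.* Now $\frac{d+1}{2}=\frac52$, so a counterexample must have nearly $q^{5/2}$ points. The plane $\{(a,ia,b,ib)\}$ has $q^2$ points and one distance. If $q=r^2$, the set $\mathbb F_r^4$ has $q^2$ points and its distances lie in $\mathbb F_r$, so there are at most $q^{1/2}$ of them. Imitating the example in dimension three, take $B\subset\mathbb F_q^2$ and $E=\{(a,ia,b_1,b_2):a\in\mathbb F_q,(b_1,b_2)\in B\}$. Then $|E|=q|B|$ and $\Delta(E)=\Delta(B)$. By the planar theorem, such a cylinder with $|E|\ge cq^{7/3}$ has at least $C(c)q$ distances, and $\frac73<\frac52$. So no cylinder of this shape can support the guess.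

The tests in dimension four all fail to reach $q^{5/2}$, and they fail for a visible reason: vector-space constructions produce integer powers of $q$, and $\frac52$ is not an integer. We shall prove that this is what happens for every set $E$, for every even $d$.

## An exponent below $\frac{d+1}2$ for even $d$, and none for odd $d$

**Theorem 1.** Let $d\ge 2$ be even and $0<\delta\le \frac12$. There is $C=C(d,\delta)$ such that for every odd $q$ and every $E\subset\mathbb F_q^d$,
$$\#\{x\in E:\ |\Delta_x(E)|<(1-\delta)q\}\ \le\ C\,q^{s_d}(\log q)^{\frac{d+3}{2d+5}},\qquad s_d=\frac{d+1}{2}-\frac{1}{4d+10}.$$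

**Corollary 2.** Let $d\ge4$ be even and $s_d<s<\frac{d+1}2$. For every $c>0$ there is $C(c)>0$ such that $|E|\ge cq^s$ implies $|\Delta(E)|\ge C(c)q$, for all odd $q$ and all $E\subset\mathbb F_q^d$.

**Theorem 3.** Let $s_*(d)$ be the infimum of the $s$ that have property $P_d$. If $d\ge3$ is odd, then $s_*(d)=\frac{d+1}2$, and every $s<\frac{d+1}{2}$ fails already over prime fields. If $d\ge 2$ is even, then $\frac d2\le s_*(d)\le \frac{d+1}{2}-\frac1{4d+10}$. Hence for $d\ge3$ the exponent $\frac{d+1}2$ can be improved if and only if $d$ is even.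

For instance $s_4=\frac{32}{13}$, against $\frac{d+1}{2}=\frac52$, and $s_6=\frac{59}{17}$, against $\frac72$. For $d=2$ we get $s_2=\frac{13}9$, and the exponent $\frac43$ quoted above is better.

**Proof of Corollary 2 from Theorem 1.** Use Theorem 1 with $\delta=\frac12$, and let $C$ be its constant. Since $s>s_d$, there is $q_1=q_1(c,d,s)$ such that $cq^s>Cq^{s_d}(\log q)^{\frac{d+3}{2d+5}}$ for all $q\ge q_1$. For such $q$ the set $E$ has more elements than there are exceptional points, so some $x\in E$ has $|\Delta_x(E)|\ge q/2$. If $q<q_1$, then $E\neq\emptyset$ gives $|\Delta(E)|\ge1\ge q/q_1$. Take $C(c)=\min(\frac12,\frac1{q_1})$. $\square$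

The same argument shows that for fixed $c$ and $\delta$ and for $s>s_d$, a set with $|E|\ge cq^s$ has $|\Delta_x(E)|\ge(1-\delta)q$ for all but $o(|E|)$ of its points $x$, as $q\to\infty$.

## Quadratic forms over $\mathbb F_q$, zero counts, and the lower bounds in Theorem 3

Let $V$ be a finite-dimensional space over $\mathbb F_q$ with a symmetric bilinear form, which we write $u\cdot v$, and let $\|u\|=u\cdot u$. The form is nondegenerate if only $u=0$ satisfies $u\cdot V=0$. We use the following textbook facts about a nondegenerate $V$ and a subspace $U$.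

First, $\dim U+\dim U^\perp=\dim V$ and $U^{\perp\perp}=U$. If the restriction of the form to $U$ is nondegenerate, then $V=U\oplus U^\perp$ and $U^\perp$ is nondegenerate. If $U$ is totally isotropic, meaning $u\cdot u'=0$ for all $u,u'\in U$, then $U\subset U^\perp$, and $U^\perp/U$ carries an induced nondegenerate form in dimension $\dim V-2\dim U$; each zero of the induced form has $|U|$ preimages in $U^\perp$, all of them zeros of $\|\cdot\|$. For example, $U=\langle(1,2,0)\rangle$ in $\mathbb F_5^3$ has $U^\perp=\langle(1,2,0),e_3\rangle$, and $U^\perp/U$ is a line with the form $b\mapsto b^2$.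

Second, if $u$ is isotropic, there is an isotropic $u'$ with $u\cdot u'=1$: choose $w$ with $u\cdot w=1$ and put $u'=w-\frac{\|w\|}2u$. The plane $\langle u,u'\rangle$ is nondegenerate (a hyperbolic plane), with $\|xu+yu'\|=2xy$, so $V=\langle u,u'\rangle\oplus V'$ with $V'$ nondegenerate.

Third, by the Chevalley–Warning theorem, every form in at least three variables has an isotropic vector.

**Lemma 4.** A nondegenerate quadratic form in odd dimension $n$ over $\mathbb F_q$ has exactly $q^{n-1}$ zeros (the zero vector included).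

This is in Lidl–Niederreiter, *Finite Fields*, Theorem 6.27; here is a proof. For $n=1$ the only zero is $0$. For odd $n\ge3$, split off a hyperbolic plane, so that the form becomes $2xy+\|v'\|$ with $v'\in V'$ and $\dim V'=n-2$. For given $v'$ the equation $2xy=-\|v'\|$ has $2q-1$ solutions $(x,y)$ if $\|v'\|=0$ and $q-1$ otherwise. By induction the number of zeros is $(q-1)q^{n-2}+q\cdot q^{n-3}=q^{n-1}$. $\square$

We can now settle the half of Theorem 3 that asks for examples.

**Lower bounds in Theorem 3.** The purpose is to repeat the example from dimension three in general. Let $q=p$ be prime, and put $k=\frac{d-1}2$ if $d$ is odd, $k=\frac d2-1$ if $d$ is even. Split off hyperbolic planes from $\mathbb F_p^d$ as long as the remaining dimension is at least $3$. This happens $k$ times, and a nondegenerate space $V_0$ of dimension $1$ or $2$ remains. One isotropic vector from each of these planes spans a totally isotropic $W$ of dimension $k$, and $V_0\subset W^\perp$. Since $V_0$ is nondegenerate and nonzero, it contains $v$ with $\|v\|\ne0$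 (if $\|\cdot\|$ vanished on $V_0$, so would $u\cdot u'=\frac12(\|u+u'\|-\|u\|-\|u'\|)$).

For $0<\kappa<1$ let $A=\{0,1,\dots,\lceil p^{1-\kappa}\rceil-1\}\subset\mathbb F_p$ and $E=\{w+av:w\in W,\ a\in A\}$. Since $v\notin W$, we have $|E|=p^k|A|\ge p^{k+1-\kappa}$. The distance between $w+av$ and $w'+a'v$ is $(a-a')^2\|v\|$, which takes at most $|A|\le p^{1-\kappa}+1=o(p)$ values. So no $s<k+1$ has property $P_d$: take $c=1$ and $\kappa\in(0,1)$ with $\kappa\le k+1-s$. Here $k+1=\frac{d+1}2$ for odd $d$ and $k+1=\frac d2$ for even $d$. $\square$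

## Isosceles triangles, reflections, and the point where the count stops

Suppose every $x\in E$ sees fewer than $(1-\delta)q$ distances, and let $N=|E|$. For each $x$ the $N$ points of $E$ are spread over fewer than $(1-\delta)q$ spheres around $x$, so by Cauchy–Schwarz at least $N^2/((1-\delta)q)$ pairs $(y,z)$ satisfy $\|x-y\|=\|x-z\|$. So there are more isosceles triangles than the expected number $N^3/q$, by a constant factor. The natural plan is to bound the number of isosceles triangles from above. Apart from degenerate cases, which will be treated later, we want to bound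
$$T=\#\{(x,y,z)\in E^3:\|x-y\|=\|x-z\|\ne0,\ \|y-z\|\ne0\}.$$

**Reflections.** Let $\mathcal H$ be the set of affine hyperplanes $H=\{x:n\cdot x=c\}$ with $\|n\|\ne0$, and for $H\in\mathcal H$ let
$$R_H(x)=x-2\,\frac{n\cdot x-c}{\|n\|}\,n .$$
This depends only on $H$. It is an involution that preserves all distances $\|x-y\|$ and fixes exactly the points of $H$. For instance, $H=\{x_1=c\}$ gives $(x_1,x_2,\dots)\mapsto(2c-x_1,x_2,\dots)$.

*If $\|y-z\|\ne0$, there is exactly one $H\in\mathcal H$ with $R_Hy=z$, namely $\{x:\|x-y\|=\|x-z\|\}$.* Indeed $R_Hy=z$ forces $n$ to be a nonzero multiple of $y-z$; scale so that $n=y-z$. Then we need $2(n\cdot y-c)=\|n\|$, that is, $c=\frac12(y-z)\cdot(2y-(y-z))=\frac12(\|y\|-\|z\|)$. So $H=\{x:2(y-z)\cdot x=\|y\|-\|z\|\}$, and $\|x-y\|-\|x-z\|=-2x\cdot(y-z)+\|y\|-\|z\|$. Conversely, if $y\notin H$ and $z=R_Hy$, then $\|y-z\|=4(n\cdot y-c)^2/\|n\|\ne0$.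

For $H\in\mathcal H$ put
$$m(H)=\#\{y\in E\setminus H:R_Hy\in E\},\qquad B=\sum_{H\in\mathcal H}m(H)^2 .$$
By what we just saw, $\sum_Hm(H)$ is the number of pairs in $E^2$ with nonzero distance. So $\sum_Hm(H)\le N^2$, and clearly $m(H)\le N$. If $(x,y,z)$ is counted by $T$, then $x$ lies on the $H$ that belongs to $(y,z)$, hence $T\le\sum_Hm(H)|E\cap H|$. We compare $|E\cap H|$ with its mean.

**Lemma 5.** Let $|E|=N$. Summing over all affine hyperplanes $H$ of $\mathbb F_q^d$, $\ \sum_H(|E\cap H|-N/q)^2\le q^{d-1}N$.

*Proof.* There are $q\frac{q^d-1}{q-1}$ affine hyperplanes; $\frac{q^d-1}{q-1}$ of them pass through a given point and $\frac{q^{d-1}-1}{q-1}$ through two given points. Therefore $\sum_H|E\cap H|=N\frac{q^d-1}{q-1}$ and $\sum_H|E\cap H|^2=N\frac{q^d-1}{q-1}+N(N-1)\frac{q^{d-1}-1}{q-1}$. Expanding the square, the sum in the lemma equals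
$$N\,\frac{q^d-1}{q-1}+N(N-1)\frac{q^{d-1}-1}{q-1}-\frac{N^2}{q}\cdot\frac{q^d-1}{q-1}=q^{d-1}N+N^2\,\frac{(q^d-q)-(q^d-1)}{q(q-1)}=q^{d-1}N-\frac{N^2}q.\qquad\square$$

Writing $|E\cap H|=\frac Nq+(|E\cap H|-\frac Nq)$ and using Cauchy–Schwarz with Lemma 5, we get for every $d$ and every $E$
$$T\le\sum_{H\in\mathcal H}m(H)|E\cap H|\le\frac{N^3}q+(B\,q^{d-1}N)^{1/2}.\tag{1}$$

Now the sensible move is to bound $B\le N\sum_Hm(H)\le N^3$. Then $T-N^3/q\le q^{(d-1)/2}N^2$. If we know that $T\ge(1+\frac\delta2)N^3/q$, this says $N\le\frac2\delta q^{(d+1)/2}$. So few distances are excluded once $N$ exceeds a constant times $q^{(d+1)/2}$, and nothing at all is excluded below that size. The count stops exactly at the inequality $B\le N^3$. It loses nothing when there are about $N$ hyperplanes with $m(H)$ about $N$, that is, when $E$ is nearly invariant under about $|E|$ reflections.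

This can happen. Take the example in dimension three, $E=\{(a,ia,b):a\in\mathbb F_p,b\in A\}$ with $A=\{0,\dots,\ell-1\}$, $2\ell\le p$, $N=p\ell$. For $\beta,c\in\mathbb F_p$ let $H_{\beta,c}$ have the normal $n=(\beta,i\beta,1)$, of norm $1$, and the constant $c$. For $x=(a,ia,b)$ we have $n\cdot x=b$, so
$$R_{H_{\beta,c}}(x)=\big(a-2(b-c)\beta,\ i(a-2(b-c)\beta),\ 2c-b\big).$$
The image lies in $E$ as soon as $2c-b\in A$. If $2c=\ell-1+h$ with an integer $|h|\le\ell/2$, there are at least $\ell-|h|\ge\ell/2$ such $b\in A$, and at most one of them has $b=c$. So $m(H_{\beta,c})\ge p(\frac\ell2-1)=\frac N2-p$, and there are at least $p\cdot\ell=N$ such hyperplanes. Thus $B\ge N(\frac N2-p)^2$, and $B\le N^3$ is attained up to a constant. Any improvement must use something that this example violates.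

Look at the reflections in the example as a set of their own. Record $\{n\cdot x=c\}$ as the point $[n:c]$ of projective space. The hyperplanes found above are points $[\beta:i\beta:1:c]$ in the projective plane spanned by $[1:i:0:0]$, $[0:0:1:0]$ and $[0:0:0:1]$. When $\ell=\lceil p^{1-\kappa}\rceil$ with $\kappa$ small, they make up nearly the whole plane as far as powers of $p$ go. Their number is about $p^2$, an *integer* power. For even $d$ the number of reflections would have to be about $q^{(d+1)/2}$, a half-integer power. So we should prove that the reflections always form something close to a projective subspace.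

## Sets with rich lines in projective space

Here is why the reflections should line up; "about" hides constants in this paragraph. Suppose about $N$ reflections each send about $N$ points of $E$ into $E$. For a typical pair $H_1,H_2$ there are about $N$ points $z\in E$ with both $R_{H_1}z$ and $R_{H_2}z$ in $E$. So $g=R_{H_1}R_{H_2}$ maps about $N$ points of $E$ into $E$, and about $N^2$ pairs $(x,x')$ in $E^2$ have image $(gx,gx')$ in $E^2$, at the same distance. Over all pairs $(H_1,H_2)$ this gives about $N^4$ congruent quadruples, counted with repetition. But with about $q$ values of the distance there are only about $N^4/q$ quadruples with $\|x-x'\|=\|y-y'\|$. So a typical quadruple is obtained about $q$ times. Since a quadruple will turn out to determine $g$, a typical $g$ is a product of two of our reflections in about $q$ ways. All these reflections are in hyperplanes that contain $H_1\cap H_2$, and there are only $q+1$ such hyperplanes. So nearly all of them belong to our set.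

The hyperplanes containing $H_1\cap H_2$ form a line of projective space. So the question becomes: what is the size of a set of points in $PG(d,q)$ if the line through a typical pair of its points lies largely in the set? Recall that $PG(d,q)$ is the set of one-dimensional subspaces of $\mathbb F_q^{d+1}$; a line has $q+1$ points, and the span $\langle\cdot\rangle$ of $i$ points has at most $\frac{q^i-1}{q-1}\le2q^{i-1}$ points. A subspace $PG(k,q)$ contains every line through two of its points, and its size is about $q^k$. The next lemma says that nothing essentially different can occur: for a set with rich lines, being well above $q^{j-1}$ forces being at least about $q^j$.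

**Lemma 6.** Let $\mathcal R\subset PG(d,q)$, $|\mathcal R|=M$, and suppose $\sum_{a\ne b\in\mathcal R}|ab\cap\mathcal R|\ge\gamma qM^2$, where $ab$ is the line through $a,b$ and pairs are ordered, with $\gamma q\ge4$. If $j\ge1$ is an integer with $16q^{j-1}\le\gamma M$, then $M\ge(\gamma q/8)^j$.

The size hypothesis cannot be dropped: $\mathcal R=PG(j-1,q)$ with $j\geq 2$ has all lines full (so one may take $\gamma=\frac12$ once $q\geq 8$), but $M\le2q^{j-1}$ is smaller than $(q/16)^j$ for large $q$.

*Proof.* The idea is to walk through $\mathcal R$ along lines so that each walk leaves successive subspaces, and to count the walks.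

*Making every point rich.* For $a\ne c$ in $\mathcal R$ let $A(a,c)=|ac\cap\mathcal R|-2$, the number of $b\in\mathcal R\setminus\{a,c\}$ on the line $ac$, and put $A(a,a)=0$. Then $A$ is symmetric and
$$\Sigma:=\sum_{a,c}A(a,c)\ge(\gamma q-2)M^2\ge\tfrac12\gamma qM^2 .$$
Let $D=\Sigma/M\ge\frac12\gamma qM$. Delete points of $\mathcal R$ one after another as long as some remaining point has row sum less than $D/2$, where the row sum is taken over the remaining points. Deleting such a point removes its row and its column, which lowers the total by less than $D$. If all $M$ points were deleted, the total would have dropped by less than $MD=\Sigma$, yet it would have dropped from $\Sigma$ to $0$; contradiction. So the process stops at some $\emptyset\ne\mathcal R'\subset\mathcal R$ with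
$$\sum_{c\in\mathcal R'}A(a,c)\ge\frac D2\ge\frac{\gamma qM}4\qquad\text{for all }a\in\mathcal R'.$$

*Counting chains from below.* Fix $x_0\in\mathcal R'$. A *chain* is a sequence $(b_1,x_1,\dots,b_j,x_j)$ with $b_i\in\mathcal R$ and $x_i\in\mathcal R'$ such that $x_{i-1},b_i,x_i$ are distinct and collinear, and $b_i\notin F_{i-1}:=\langle x_0,b_1,\dots,b_{i-1}\rangle$. By induction $x_i\in F_i$, since $x_i$ lies on the line $x_{i-1}b_i$. Suppose the first $i-1$ steps are given. Without the condition $b_i\notin F_{i-1}$, the number of choices of $(b_i,x_i)$ is $\sum_{c\in\mathcal R'}A(x_{i-1},c)\ge\gamma qM/4$. Among these, those with $b_i\in F_{i-1}$ are few: $F_{i-1}$ is spanned by $i$ points, so there are at most $2q^{i-1}$ such $b_i$, and then at most $q-1$ points $x_i$ on the line $x_{i-1}b_i$. That is at most $2q^i\le\gamma qM/8$ choices, because $16q^{i-1}\le16q^{j-1}\le\gamma M$. So at least $\gamma qM/8$ choices remain at each step, and there are at least $(\gamma qM/8)^j$ chains.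

*Counting chains from above.* There are at most $M^j$ sequences $(b_1,\dots,b_j)$, so some sequence occurs in at least $(\gamma q/8)^j$ chains. Fix it. Then a chain is determined by its last point $x_j$: the line $b_jx_j$ contains $x_{j-1}\in F_{j-1}$, and since $b_j\notin F_{j-1}$ it meets the subspace $F_{j-1}$ in only one point. So $x_{j-1}$ is determined; continue downward. Hence at most $M$ chains have this sequence, and $M\ge(\gamma q/8)^j$. $\square$

In dimension $d$ we shall have $M$ close to $q^{(d+1)/2}$. If $d$ is even, take $j=\frac d2+1$: then $M$ is well above $q^{j-1}=q^{d/2}$ and well below $q^j=q^{d/2+1}$, which Lemma 6 forbids. If $d$ is odd and $j=\frac{d+1}2$, the lemma only gives that $M$ is at least about $q^{(d+1)/2}$, and there is no conflict.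

## Counting zero distances and degenerate triples

From here on $d\ge2$ is even. The heuristic ignored pairs at distance $0$ and pairs of normals that span a degenerate plane. The next three lemmas show that both are rare. Let $\chi$ be a nontrivial additive character of $\mathbb F_q$; all pairs are ordered.

**Lemma 7.** For $A\subset\mathbb F_q^d$: $\ n_0(A):=\#\{(a,b)\in A^2:\|a-b\|=0\}\le |A|^2/q+q^{d/2}|A|$.

*Proof.* By orthogonality, $n_0(A)=\frac1q\sum_{s\in\mathbb F_q}\sum_{a,b\in A}\chi(s\|a-b\|)$. The term $s=0$ gives $|A|^2/q$. For $s\ne0$ the inner sum is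
$$\sum_{a\in A}\chi(s\|a\|)\,\hat f(a),\qquad \hat f(a)=\sum_{b\in A}\chi(s\|b\|)\chi(-2s\,a\cdot b).$$
By Plancherel, $\sum_{a\in\mathbb F_q^d}|\hat f(a)|^2=q^d|A|$, so by Cauchy–Schwarz the sum is at most $|A|^{1/2}(q^d|A|)^{1/2}=q^{d/2}|A|$ in modulus. There are $q-1$ values $s\ne0$ and a factor $\frac1q$ in front. $\square$

On a sphere we need a bound that is better by a factor of $q$ in the second term. For $t\neq 0$ let $S_t=\{a\in\mathbb F_q^d:\|a\|=t\}$. For $a,b\in S_t$ we have $\|a-b\|=2t-2a\cdot b$, so $\|a-b\|=0$ if and only if $a\cdot b=t$.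

**Lemma 8.** Let $t\ne0$ and $F:S_t\to[0,\infty)$. Then
$$\sum_{a,b\in S_t,\ a\cdot b=t}F(a)F(b)\le\frac1q\Big(\sum F\Big)^2+q^{(d-2)/2}\sum F^2 .$$

*Proof.* We embed the sphere in a quadric one dimension up, where the zero counts are exact because the dimension is odd. On $\mathbb F_q^{d+1}$ consider the nondegenerate form $\|a\|-ta_0^2$, with bilinear form $a\cdot b-ta_0b_0$, and let $\mathcal Q$ be its set of isotropic points in $PG(d,q)$. Since $d+1$ is odd, Lemma 4 gives $|\mathcal Q|=v=\frac{q^d-1}{q-1}$. Let $J$ be the symmetric $\mathcal Q\times\mathcal Q$ matrix with $J(p,p')=1$ if $p\perp p'$ (so $J(p,p)=1$) and $0$ otherwise.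

*Row sums.* For $p\in\mathcal Q$ the space $p^\perp/p$ is nondegenerate of odd dimension $d-1$, so $p^\perp$ has $q\cdot q^{d-2}=q^{d-1}$ zeros. Each row sum of $J$ is therefore $k=\frac{q^{d-1}-1}{q-1}$.

*The square of $J$.* Its diagonal entries are $k$. For $p\ne p'$, the entry $J^2(p,p')$ is the number of points of $\mathcal Q$ in $\{p,p'\}^\perp$. If $p\not\perp p'$, then $\langle p,p'\rangle$ is nondegenerate, so $\{p,p'\}^\perp$ is nondegenerate of odd dimension $d-1$ and has $q^{d-2}$ zeros. If $p\perp p'$, then $U=\langle p,p'\rangle$ is totally isotropic of dimension $2$ (possible only for $d\ge4$), $U^\perp/U$ is nondegenerate of odd dimension $d-3$, and $U^\perp$ has $q^2q^{d-4}=q^{d-2}$ zeros. In both cases $J^2(p,p')=\mu=\frac{q^{d-2}-1}{q-1}$. Since $k-\mu=q^{d-2}$,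
$$J^2=q^{d-2}I+\mu\mathbf 1\mathbf 1^T,\qquad J\mathbf 1=k\mathbf 1 .$$

*The quadratic form.* Let $F\ge0$ on $\mathcal Q$ and write $F=\frac{\sum F}v\mathbf 1+F'$ with $F'\perp\mathbf 1$. As $J$ is symmetric, it preserves $\mathbf 1^\perp$, and $|JF'|^2=F'^TJ^2F'=q^{d-2}|F'|^2$. So $F'^TJF'\le q^{(d-2)/2}|F'|^2\le q^{(d-2)/2}\sum F^2$, and
$$F^TJF\le\frac kv\Big(\sum F\Big)^2+q^{(d-2)/2}\sum F^2,\qquad \frac kv=\frac{q^{d-1}-1}{q^d-1}\le\frac1q .$$

*Back to the sphere.* The map $a\mapsto[a:1]$ is an injection of $S_t$ into $\mathcal Q$, and $(a,1)\perp(b,1)$ means $a\cdot b=t$. Extend $F$ by $0$. $\square$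

As a check, for $d=2$ we have $k=1$, $\mu=0$, $J=I$: two distinct points on a circle $S_t$, $t\ne0$, are never at distance $0$.

**Lemma 9.** Let $|E|=N$ and let $G$ be the number of $(x,y,z)\in E^3$ with $\|x-z\|\|y-z\|\ne0$ and $((x-z)\cdot(y-z))^2=\|x-z\|\|y-z\|$. Then $G\le 2N^3/q+q^{d/2}N^2$.

The condition says that the Gram determinant of $x-z$ and $y-z$ vanishes. It holds when $x-z$, $y-z$ are parallel, but not only then: in $\mathbb F_5^3$ the vectors $e_3$ and $e_3+(1,2,0)$ have norms $1$, $1$ and product $1$.

*Proof.* The idea is to rescale all vectors to two spheres and use Lemma 8. Fix $z$, put $U=\{x-z:x\in E,\|x-z\|\ne0\}$, and let $\nu$ be a nonsquare in $\mathbb F_q$. For $u\in U$ let $t=1$ if $\|u\|$ is a square and $t=\nu$ otherwise; call $t$ the class of $u$. The line $\mathbb F_qu$ contains exactly two vectors $\pm a$ of norm $t$. If $(u\cdot v)^2=\|u\|\|v\|$, then $\|u\|\|v\|$ is a nonzero square, so $u,v$ have the same class $t$. Write $u=\alpha a$, $v=\beta b$ with $a,b\in S_t$. The condition becomes $(a\cdot b)^2=t^2$,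 that is, $a\cdot b=\pm t$. Then exactly two of the four pairs $(\pm a,\pm b)$ have product $t$.

Let $F(a)=|U\cap\mathbb F_qa|$ on $S_t$ and let $N_t$ be the number of $u\in U$ of class $t$. Each $u$ of class $t$ lies on $\mathbb F_qa$ for two vectors $a\in S_t$, so $\sum F=2N_t$; as $F\le q-1$, also $\sum F^2\le2(q-1)N_t$. By Lemma 8 the number of pairs $(u,v)$ of class $t$ that satisfy the condition is
$$\tfrac12\sum_{a\cdot b=t}F(a)F(b)\le\tfrac12\Big(\frac{4N_t^2}q+q^{(d-2)/2}\,2(q-1)N_t\Big)\le\frac{2N_t^2}{q}+q^{d/2}N_t .$$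
Since $N_1+N_\nu\le N$, summing over both classes gives at most $2N^2/q+q^{d/2}N$. Sum over the $N$ choices of $z$. $\square$

## From few distances to a projective subspace of reflections

**Proposition 10.** Let $d\ge2$ be even, $0<\delta\le \frac12$, $E\subset\mathbb F_q^d$ nonempty, $N=|E|=q^{(d+1)/2}/K$ with $K\ge1$, and $L=1+\log_2N$. If $|\Delta_x(E)|<(1-\delta)q$ for every $x\in E$, then
$$q^{1/2}\le1536^{\,d/2+1}\,(36L/\delta^2)^{d+3}\,K^{2d+5}.$$

So $K$, the factor by which $N$ falls short of $q^{(d+1)/2}$, must be at least a power of $q$ up to logarithms. The proof is by contradiction: assume the conclusion fails.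

**Preparation: the inequalities that failure gives us.** Put
$$\beta_0=\frac{\delta^2}{36LK^2}\le\frac{\delta^2}{36}\le\frac1{144}.$$
Then $3072K\beta_0^{-3}=3072\,(36L/\delta^2)^3K^7$. Because $d/2+1\ge2$ and $1536^2\ge3072$, because $d+3\ge3$ and $36L/\delta^2\ge1$, and because $2d+5\ge7$ and $K\ge1$, this is at most $1536^{d/2+1}(36L/\delta^2)^{d+3}K^{2d+5}<q^{1/2}$. So
$$3072K\le\beta_0^3q^{1/2}.\tag{2}$$
As $\beta_0<1$, inequality (2) stays true with a smaller power of $\beta_0$ on the right. Using $\beta_0\le\delta^2/36$ once, we get $512K\le\delta^2q^{1/2}$, and hence $q\ge q^{1/2}\ge512/\delta^2\ge16/\delta\ge32$. We shall also use constantly that $KN=q^{(d+1)/2}$, so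
$$q^{d/2}=KNq^{-1/2}.$$

**Step 1: many isosceles triangles, and not too many congruent pairs.** The purpose is to show that $T$ exceeds $N^3/q$ by a constant factor, and to bound the number of congruent pairs by $T$. Let $\nu_x(t)=\#\{y\in E:\|x-y\|=t\}$ and $\lambda=16/\delta$. Call $(x,t)$ *large* if $x\in E$, $t\ne0$ and $\nu_x(t)\ge\lambda q^{(d-2)/2}$. Let $T$ be as before and $\tau=Tq/N^3$.

For large $(x,t)$, apply Lemma 8 to the indicator function of $\{y-x:y\in E,\|x-y\|=t\}\subset S_t$. The number of pairs $(y,z)$ at distance $t$ from $x$ with $\|y-z\|=0$ is at most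
$$\frac{\nu_x(t)^2}q+q^{(d-2)/2}\nu_x(t)\le\frac\delta{16}\nu_x(t)^2+\frac{\nu_x(t)^2}{\lambda}=\frac\delta8\nu_x(t)^2 .$$
So a large $(x,t)$ contributes at least $(1-\frac\delta8)\nu_x(t)^2$ triples to $T$.

*Lower bound for $T$.* By Lemma 7, $\sum_x\nu_x(0)=n_0(E)\le N^2/q+KN^2q^{-1/2}\le2KN^2q^{-1/2}$. So the number of $x\in E$ with $\nu_x(0)>\frac\delta{16}N$ is at most $\frac{32}{\delta}KNq^{-1/2}\le\frac\delta{16}N$, by $512K\le\delta^2q^{1/2}$. Let $x$ be any other point of $E$. The values $t\ne0$ that are not large carry at most $q\cdot\lambda q^{(d-2)/2}=\lambda q^{d/2}=\frac{16}\delta KNq^{-1/2}\le\frac\delta{16}N$ points. Hence the large $t$ carry at least $(1-\frac\delta8)N$ points of $E$. These $t$ all belong to $\Delta_x(E)$, so there are at most $(1-\delta)q$ of them. By Cauchy–Schwarz $\sum_{t\text{ large}}\nu_x(t)^2\ge\frac{(1-\delta/8)^2N^2}{(1-\delta)q}$, and therefore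
$$T\ge\Big(1-\frac\delta{16}\Big)N\cdot\Big(1-\frac\delta8\Big)\frac{(1-\frac\delta8)^2N^2}{(1-\delta)q}\ge\frac{1-\frac{7\delta}{16}}{1-\delta}\cdot\frac{N^3}q\ge\Big(1+\frac\delta2\Big)\frac{N^3}q .$$
Here the second inequality is $(1-\frac\delta{16})(1-\frac\delta8)^3\ge1-\frac\delta{16}-\frac{3\delta}8$, and the third holds because $(1+\frac\delta2)(1-\delta)\le1-\frac\delta2\le1-\frac{7\delta}{16}$. So $\tau\ge1+\frac\delta2$, and
$$T-\frac{N^3}q=T\Big(1-\frac1\tau\Big)\ge T\cdot\frac{\delta}{2+\delta}\ge\frac\delta3T .$$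

*Congruent pairs.* Let $Q^*=\#\{(x,x',y,y')\in E^4:\|x-x'\|=\|y-y'\|\ne0\}$. For each $t\ne0$ there are $\sum_x\nu_x(t)$ pairs at distance $t$, so by Cauchy–Schwarz
$$Q^*=\sum_{t\ne0}\Big(\sum_{x\in E}\nu_x(t)\Big)^2\le N\sum_{x\in E}\sum_{t\ne0}\nu_x(t)^2 .$$
The large $(x,t)$ contribute at most $T/(1-\frac\delta8)\le2T$ to the last double sum. The others contribute at most $\lambda q^{(d-2)/2}\sum_{x,t}\nu_x(t)\le\lambda q^{(d-2)/2}N^2=\lambda Kq^{-1/2}\cdot\frac{N^3}q$; since $\lambda Kq^{-1/2}=\frac{16K}{\delta q^{1/2}}\le1$, this is at most $\frac{N^3}q\le T$. Hence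
$$Q^*\le3NT=\frac{3\tau N^4}q.\tag{3}$$

**Step 2: many reflections that nearly preserve $E$.** The purpose is to extract from the surplus of triangles a set $\mathcal R$ of about $N$ hyperplanes with $m(H)$ about $N$. By Step 1, $T-\frac{N^3}q\ge\frac\delta3T=\frac{\delta\tau N^3}{3q}$. By (1) this is at most $(Bq^{d-1}N)^{1/2}$. Since $q^{d+1}=K^2N^2$,
$$B\ge\frac{\delta^2\tau^2}{9}\cdot\frac{N^6q^{-2}}{q^{d-1}N}=\frac{\delta^2\tau^2}{9}\cdot\frac{N^5}{q^{d+1}}=\frac{\delta^2\tau^2}{9K^2}N^3 .$$
The nonzero values $m(H)$ lie in $[1,N]$, which is covered by at most $L$ dyadic intervals $[2^i,2^{i+1})$. So there are $m=2^i$ and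
$$\mathcal R=\{H\in\mathcal H:m\le m(H)<2m\},\qquad M=|\mathcal R|,$$
with $4Mm^2\ge\sum_{H\in\mathcal R}m(H)^2\ge B/L$. That is, with $\beta:=\tau^2\beta_0\ge\beta_0$,
$$Mm^2\ge\beta N^3,\qquad Mm\le N^2,\qquad m\le N,\tag{4}$$
where $Mm\le\sum_Hm(H)\le N^2$. Dividing, we get $m=\frac{Mm^2}{Mm}$, $Mm=\frac{Mm^2}{m}$, $M=\frac{Mm}m$, and hence
$$m\ge\beta N,\qquad Mm\ge\beta N^2,\qquad \beta N\le M\le\frac{N^2}m\le\frac N\beta.\tag{5}$$

**Step 3: good pairs of reflections.** The purpose is to find pairs $(H_1,H_2)$ for which the product $R_{H_1}R_{H_2}$ moves many points of $E$ inside $E$ and is geometrically nondegenerate. For $H_1,H_2\in\mathcal R$ let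
$$Z=Z(H_1,H_2)=\{z\in E\setminus(H_1\cup H_2):R_{H_1}z\in E,\ R_{H_2}z\in E\},\qquad w=w(H_1,H_2)=|Z| .$$
Clearly $w\le m(H_1)<2m$. Let $\deg(z)=\#\{H\in\mathcal R:z\notin H,\ R_Hz\in E\}$. Then $\sum_{z\in E}\deg(z)=\sum_{H\in\mathcal R}m(H)\ge Mm$, and
$$\sum_{\mathcal R^2}w=\sum_{z\in E}\deg(z)^2\ge\frac{(Mm)^2}N\ \ge\ \beta_0^2N^3 .$$
We discard three kinds of pairs and check that each kind carries at most $\frac14\frac{(Mm)^2}N$ of the sum $\sum w$. Let $n_1,n_2$ be normals of $H_1,H_2$.

*(i) Degenerate pairs:* those with $(n_1\cdot n_2)^2=\|n_1\|\|n_2\|$. This includes parallel normals, in particular $H_1=H_2$. For $z\in Z$ the vectors $R_{H_i}z-z$ are nonzero multiples of $n_i$. So $(R_{H_2}z,R_{H_1}z,z)$ is a triple counted in Lemma 9, and this triple determines $H_1$ and $H_2$. The total weight of the degenerate pairs is therefore at most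
$$G\le\frac{2N^3}q+q^{d/2}N^2=\frac{2N^3}q+KN^3q^{-1/2}\le3Kq^{-1/2}N^3\le\tfrac14\beta_0^2N^3\le\frac{(Mm)^2}{4N},$$
where $12K\le\beta_0^2q^{1/2}$ comes from (2).

For a nondegenerate pair, $\Pi=\langle n_1,n_2\rangle$ is a nondegenerate plane, so $\mathbb F_q^d=\Pi\oplus\Pi^\perp$. As $n_1,n_2$ are independent, $H_1\cap H_2$ is nonempty; it equals $o+\Pi^\perp$ for any $o\in H_1\cap H_2$. The **pencil** of the pair consists of the affine hyperplanes that contain $H_1\cap H_2$. Such a hyperplane $\{n\cdot x=c\}$ has $n\in\Pi^{\perp\perp}=\Pi$ and $c=n\cdot o$, so it is determined by the direction of $n\in\Pi$, and the pencil has $q+1$ members. For $d=2$ the pencil is the set of lines through the point $o$. Writing $\{n\cdot x=c\}$ as $[n:c]\in PG(d,q)$, the pencil is $\{[\alpha_1n_1+\alpha_2n_2:\alpha_1c_1+\alpha_2c_2]\}$, which is the line of $PG(d,q)$ through the points $H_1$ and $H_2$.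

*(ii) Nondegenerate pairs whose pencil contains a hyperplane $H_3$ with $|E\cap H_3|>\theta N$,* where
$$\theta=8K\beta_0^{-1/2}q^{-1/2}\ge\frac2q .$$
For such $H_3$ we have $|E\cap H_3|-\frac Nq>\frac{\theta N}2$, so by Lemma 5 there are at most $\frac{4q^{d-1}}{\theta^2N}$ of them. For each there are at most $M(q+1)+M\le2qM$ pairs: choose $H_1\ne H_3$ and then $H_2$ on the line $H_1H_3$, or take $H_1=H_3$ and $H_2$ arbitrary. Each pair has weight less than $2m$, so the total weight is at most
$$2m\cdot2qM\cdot\frac{4q^{d-1}}{\theta^2N}=\frac{16Mmq^d}{\theta^2N}\le\frac{(Mm)^2}{4N}.$$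
The last inequality amounts to $64q^d\le\theta^2Mm$, and indeed $\theta^2Mm\ge\theta^2\beta_0N^2=64K^2N^2q^{-1}=64q^d$.

*(iii) Pairs with $w<2\theta N$:* their total weight is at most $2\theta NM^2$. This is at most $\frac{(Mm)^2}{4N}$, since $8\theta=64K\beta_0^{-1/2}q^{-1/2}\le\beta_0^2\le(m/N)^2$ by (2) and (5).

Let $\mathcal G\subset\mathcal R^2$ be the set of remaining pairs, the *good* pairs. Then
$$\sum_{\mathcal G}w\ge\frac{(Mm)^2}{4N}.\tag{6}$$

**Step 4: pencils are rich.** The purpose is to carry out the repetition argument: products of good pairs produce more congruent quadruples than $Q^*$ permits, unless each product has many representations. Let $(H_1,H_2)\in\mathcal G$, $g=R_{H_1}R_{H_2}$, and $X=R_{H_2}Z\subset E$. Then $|X|=w$ and $gX=R_{H_1}Z\subset E$.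

*The shape of $g$.* Both reflections fix $o$, so $g(o+u)=o+g_0u$, where $g_0$ is the product of the linear reflections in $n_1^\perp$ and $n_2^\perp$. It is trivial on $\Pi^\perp$, and on $\Pi$ it has determinant $(-1)(-1)=1$. It is not the identity, since $n_1,n_2$ are not parallel. So $g_0|_\Pi\in SO(\Pi)\setminus\{1\}$.

*A nontrivial element of $SO(\Pi)$ fixes no nonzero vector of $\Pi$.* If it fixes a nonisotropic $u$, it preserves the line $u^\perp\cap\Pi$ and acts on it by a scalar, which is $1$ because the determinant is $1$. If it fixes an isotropic $u$, take an isotropic $u'\in\Pi$ with $u\cdot u'=1$. The image $\alpha u+\beta' u'$ of $u'$ has product $\beta'=1$ with $u$ and norm $2\alpha\beta'=0$, so it equals $u'$. In both cases the element is the identity.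

Hence $g_0-1$ is invertible on $\Pi$. Let $\pi$ be the orthogonal projection to $\Pi$. Since $g_0-1$ kills $\Pi^\perp$,
$$gx-x=(g_0-1)\,\pi(x-o)\in\Pi,\qquad \mathrm{Fix}(g)=o+\Pi^\perp=H_1\cap H_2 .$$

*Many useful pairs of points.* Let $x\in X$. As $x=R_{H_2}z$ with $z\notin H_2$, we have $x\notin H_2$, so $x\notin H_1\cap H_2$ and $\pi(x-o)\ne0$. The members of the pencil through $x$ are those with $n\in\Pi$, $n\cdot\pi(x-o)=0$, so there is exactly one. For $x,x'\in X$, the vectors $gx-x$ and $gx'-x'$ are linearly dependent if and only if $\pi(x-o)$ and $\pi(x'-o)$ are, that is, if and only if $x,x'$ lie in the same member of the pencil. Because the pair survived (ii), each member of the pencil contains at most $\theta N$ points of $E$, so at most $\theta Nw\le\frac12w^2$ pairs in $X^2$ are of this kind; here we used $w\ge2\theta N$ from (iii). By Lemma 7, at most $\frac{w^2}q+q^{d/2}w$ pairs in $X^2$ have $\|x-x'\|=0$. Since $w\ge2\theta N=16\beta_0^{-1/2}KNq^{-1/2}=16\beta_0^{-1/2}q^{d/2}\ge16q^{d/2}$ and $q\ge8$, this is at most $\frac{w^2}8+\frac{w^2}{16}\le\frac14w^2$.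 Hence at least $\frac14w^2$ pairs $(x,x')\in X^2$ satisfy
$$\|x-x'\|\ne0\quad\text{and}\quad gx-x,\ gx'-x'\ \text{are linearly independent.}\tag{7}$$
Each of them gives a quadruple $(x,x',y,y')=(x,x',gx,gx')\in E^4$ counted by $Q^*$, because $g$ preserves distances.

*Such a quadruple determines $g$.* Suppose $g$ and $\tilde g$, coming from good pairs, both produce $(x,x',y,y')$ in this way. The plane $\Pi$ is the span of $y-x$ and $y'-x'$, so it is the same for both. Then $h=\tilde g^{-1}g$ fixes $x$ and $x'$. Its linear part $h_0$ lies in $SO(\Pi)\oplus1_{\Pi^\perp}$ and fixes $x-x'$, hence it fixes $\pi(x-x')$. This vector is not zero, because $(g_0-1)\pi(x-x')=(y-x)-(y'-x')\ne0$ by independence. By the fact on $SO(\Pi)$, $h_0=1$; as $h$ fixes $x$, $h=1$.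

*How many good pairs have the same product $g$.* If $g=R_{H_1}R_{H_2}$, then $H_1$ and $H_2$ lie in the pencil of hyperplanes that contain $\mathrm{Fix}(g)$, and $H_2$ is determined by $H_1$ and $g$ through $R_{H_2}=R_{H_1}g$. So there are at most $p$ such pairs, where $p=p(H_1,H_2)\ge2$ is the number of members of $\mathcal R$ in the pencil; $p$ depends only on $g$.

*Putting this together.* Count each occurrence of a quadruple from the good pair $(H_1,H_2)$ with weight $1/p(H_1,H_2)$. A given quadruple arises only from pairs with one particular product $g$, and from at most $p$ of those, so it receives total weight at most $1$. Therefore $\sum_{\mathcal G}\frac{w^2}{4p}\le Q^*$, and by Cauchy–Schwarz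
$$\Big(\sum_{\mathcal G}w\Big)^2\le\sum_{\mathcal G}\frac{w^2}p\cdot\sum_{\mathcal G}p\le4Q^*\sum_{\mathcal G}p .$$
With (6), (3) and (4),
$$\sum_{\mathcal G}p\ \ge\ \frac{(Mm)^4}{64N^2Q^*}\ \ge\ qM^2\,\frac{(Mm^2)^2}{192\,\tau N^6}\ \ge\ qM^2\,\frac{\beta^2}{192\tau}\ \ge\ \gamma qM^2,\qquad\gamma:=\frac{\beta_0^2}{192}.\tag{8}$$
The last inequality holds because $\beta^2/\tau=\tau^3\beta_0^2\ge\beta_0^2$. This is why the factor $\tau$ was kept from Step 1 on: we have no upper bound for $\tau$, but more triangles also mean more reflections, and the gain $\tau^4$ outweighs the loss $\tau$ in (3).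

**Step 5: the number of reflections contradicts parity.** View $\mathcal R$ as a set of $M$ points of $PG(d,q)$. For a good pair, $H_1\ne H_2$ and $p(H_1,H_2)$ is the number of points of $\mathcal R$ on the line $H_1H_2$. So (8) gives the hypothesis $\sum_{a\ne b}|ab\cap\mathcal R|\ge\gamma qM^2$ of Lemma 6. Take $j=\frac d2+1$, an integer because $d$ is even. By (2), $\beta_0^6q\ge3072^2$, so $\gamma q=\beta_0^2q/192\ge4$. By (5) and (2),
$$\gamma M\ge\gamma\beta_0N=\frac{\beta_0^3}{192}\cdot\frac{q^{(d+1)/2}}K\ge16\,q^{d/2}=16\,q^{j-1}.$$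
So Lemma 6 applies. Together with $M\le N/\beta\le N/\beta_0$ it gives
$$\Big(\frac{\beta_0^2q}{1536}\Big)^{d/2+1}\le M\le\frac N{\beta_0}=\frac{q^{(d+1)/2}}{K\beta_0},$$
that is, $K\beta_0^{d+3}q^{1/2}\le1536^{d/2+1}$. Inserting $\beta_0=\delta^2/(36LK^2)$,
$$q^{1/2}\le1536^{d/2+1}\,(36L/\delta^2)^{d+3}\,K^{2(d+3)-1}=1536^{d/2+1}\,(36L/\delta^2)^{d+3}\,K^{2d+5}.$$
This is the conclusion that we assumed to fail, a contradiction. $\square$

## Optimizing the deficit $K$: proofs of Theorem 1 and of the upper bounds in Theorem 3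

**Proof of Theorem 1.** We apply Proposition 10 to a subset of the exceptional points, with $K$ chosen just small enough to violate its conclusion. Put $L_0=1+\frac{d+1}2\log_2q$ and define $K_0>0$ by
$$1536^{d/2+1}\,(36L_0/\delta^2)^{d+3}\,K_0^{2d+5}=\tfrac12q^{1/2},\qquad\text{so}\quad K_0=c(d,\delta)\,q^{1/(4d+10)}L_0^{-(d+3)/(2d+5)}$$
with some $c(d,\delta)>0$. Since $K_0\to\infty$ as $q\to\infty$, the inequality $K_0<2$ implies $q\le q_0(d,\delta)$. For these $q$ the theorem holds as soon as $C\ge q_0^d$, because $|E|\le q^d\le q_0^d$, $s_d>0$ and $\log q\ge\log3>1$.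

Let $K_0\ge2$, and put $N_0=\lceil q^{(d+1)/2}/K_0\rceil$. Then $N_0\le\frac12q^{(d+1)/2}+1\le q^{(d+1)/2}$. Suppose the set $E_b=\{x\in E:|\Delta_x(E)|<(1-\delta)q\}$ has at least $N_0$ elements, and choose $E_1\subset E_b$ with $|E_1|=N_0$. For $x\in E_1$ we have $|\Delta_x(E_1)|\le|\Delta_x(E)|<(1-\delta)q$. So Proposition 10 applies to $E_1$, with $K=q^{(d+1)/2}/N_0$ and $L=1+\log_2N_0$. Here $1\le K\le K_0$ and $L\le L_0$, and we obtain
$$q^{1/2}\le1536^{d/2+1}(36L/\delta^2)^{d+3}K^{2d+5}\le1536^{d/2+1}(36L_0/\delta^2)^{d+3}K_0^{2d+5}=\tfrac12q^{1/2},$$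
a contradiction. Hence
$$|E_b|<N_0\le\frac{q^{(d+1)/2}}{K_0}+1=c(d,\delta)^{-1}\,q^{\frac{d+1}2-\frac1{4d+10}}\,L_0^{\frac{d+3}{2d+5}}+1 .$$
Since $q\ge3$, $L_0$ is at most a constant (depending on $d$) times $\log q$, and the summand $1$ is absorbed in the constant. This is the claimed bound. $\square$

**Upper bounds in Theorem 3.** If $d\ge2$ is even, the proof of Corollary 2 applies without change, also for $d=2$, and shows that every $s>s_d$ has property $P_d$ (for $s\ge\frac{d+1}2$ use also that the property passes to larger $s$). So $s_*(d)\le s_d$. If $d\ge3$ is odd, let $s>\frac{d+1}2$ and $c>0$. There is $q_2$ with $cq^s>2q^{(d+1)/2}$ for $q\ge q_2$; then $\Delta(E)=\mathbb F_q$ by the theorem of Iosevich and Rudnev. For $q<q_2$ we have $|\Delta(E)|\ge1\ge q/q_2$. So $s_*(d)\le\frac{d+1}2$.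

Together with the lower bounds proved earlier, this gives $s_*(d)=\frac{d+1}2$ for odd $d\ge3$ and $\frac d2\le s_*(d)\le\frac{d+1}2-\frac1{4d+10}$ for even $d\ge2$. The last sentence of Theorem 3 follows. $\square$

Two remarks on the scope of the argument. It does not determine $s_*(d)$ within $\big[\frac d2,\ \frac{d+1}2-\frac1{4d+10}\big]$ for even $d$. And the proof of Theorem 1 works verbatim for any nondegenerate quadratic form in place of $\|\cdot\|$: if $x\cdot y$ denotes its symmetric bilinear form, then every affine hyperplane is still $\{n\cdot x=c\}$, the characters $b\mapsto\chi(-2s\,a\cdot b)$ in Lemma 7 still run over all characters as $a$ varies, the form in Lemma 8 is still nondegenerate in odd dimension $d+1$, and the remaining steps use only nondegeneracy.
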